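\title{Fano weighted projective planes without 2-hereditary tilting bundles}

\begin{abstract}
We study which weighted projective surfaces $(X,\Delta)$ carry a tilting bundle whose endomorphism algebra is $2$-hereditary. It was conjectured that rationality of the weighted divisors together with $-(K_X+\Delta)$ nef and big characterizes them. We prove that these conditions are necessary and that they are not sufficient: the projective plane weighted on four general lines with weights $(2,3,11,13)$ has ample $-(K_X+\Delta)$ and no $2$-hereditary tilting bundle. In our counterexamples the surface is the quotient stack of a punctured three-dimensional graded hypersurface and its canonical bundle is $\mathcal{O}(-1)$. A $2$-hereditary tilting bundle then gives a rigid module over the hypersurface ring, and a Herbrand difference argument shows that such a module is free.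
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero and $\mathsf{D}=\operatorname{Hom}_k(-,k)$.

\subsection{Weighted projective surfaces and tilting bundles}

A \emph{weighted projective surface} $\mathbb{X}$ is a log surface $(X,\Delta)$, where $X$ is a smooth projective surface over $k$ and
\[
\Delta=\sum_{i=1}^n\Big(1-\frac1{p_i}\Big)D_i
\]
for integers $p_i\ge2$, the \emph{weights}, and distinct smooth irreducible curves $D_i\subset X$, the \emph{weighted divisors}, whose sum has simple normal crossings (SNC). The category $\operatorname{coh}\mathbb{X}$ is the category of coherent modules over the Geigle--Lenzing order on $X$ ramified along the $D_i$ with ramification indices $p_i$; equivalently, it is the category of coherent sheaves on the root stack of $X$ along the $D_i$ with orders $p_i$. We use the second description, recalled in Section~\ref{sec:root}, and write $\mathbb{X}$ also for the stack. A \emph{bundle} is a vector bundle on the stack, and $D^b(\mathbb{X})$ is the bounded derived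 category of $\operatorname{coh}\mathbb{X}$. The surface $\mathbb{X}$ is \emph{almost Fano} if $-(K_X+\Delta)$ is nef and big.

A \emph{tilting bundle} is a bundle $\mathcal{T}$ such that $\operatorname{Ext}^i(\mathcal{T},\mathcal{T})=0$ for $i>0$ and the smallest thick subcategory containing $\mathcal{T}$ is $D^b(\mathbb{X})$. Then $\Lambda=\operatorname{End}\mathcal{T}$ is a finite dimensional algebra and
\[
\Phi=\mathbf{R}\operatorname{Hom}(\mathcal{T},-)\colon D^b(\mathbb{X})\longrightarrow D^b(\operatorname{mod}\Lambda)
\]
is an equivalence with $\Phi(\mathcal{T})=\Lambda$.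

Let $\Lambda$ be a finite dimensional algebra of finite global dimension. The derived Nakayama functor $\nu=-\otimes^{\mathbf{L}}_\Lambda\mathsf{D}\Lambda$ is the Serre functor of $D^b(\operatorname{mod}\Lambda)$: there are natural isomorphisms $\operatorname{Hom}(A,B)\cong\mathsf{D}\operatorname{Hom}(B,\nu A)$. Put $\nu_2=\nu\circ[-2]$, and let $D^{2\mathbb{Z}}(\operatorname{mod}\Lambda)$ consist of the direct summands of finite direct sums of objects $M[2j]$ with $M\in\operatorname{mod}\Lambda$ and $j\in\mathbb{Z}$. Following Herschend--Iyama--Oppermann, an algebra $\Lambda$ of global dimension at most $2$ is \emph{$2$-hereditary} if $\nu_2^i(\Lambda)\in D^{2\mathbb{Z}}(\operatorname{mod}\Lambda)$ for all $i\in\mathbb{Z}$. Over an algebra of global dimension at most $1$, every bounded complex is the direct sum of its shifted cohomology modules. In global dimension $2$ a nonzero class in $\operatorname{Ext}^2$ gives a complex without this property, and the definition asks for it only along the $\nu_2$-orbit of $\Lambda$, with cohomology in even degrees. A tilting bundle is \emph{$2$-hereditary}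 if its endomorphism algebra is.

\subsection{Two obstructions}

Under $\Phi$ the functor $\nu_2$ becomes the twist by the canonical bundle $\omega$ of the stack, and $\omega$ represents $K_X+\Delta$. We shall see (Lemma~\ref{lem:vanishing}) that a $2$-hereditary tilting bundle satisfies $\operatorname{Ext}^j(\mathcal{T},\mathcal{T}\otimes\omega^{-i})=0$ for $j>0$ and $i\ge0$. As $\mathcal{O}$ is a summand of $\mathcal{T}^\vee\otimes\mathcal{T}$, the bundles $\omega^{-i}$ themselves have no higher cohomology. When there are no weights, this is what Kawamata--Viehweg vanishing gives for $-K_X$ nef and big, since $\omega^{-i}=\omega\otimes\omega^{-(i+1)}$. So one expects $\mathbb{X}$ to be almost Fano. Second, a tilting bundle makes the Grothendieck group of $\mathbb{X}$ finitely generated, which should leave no room for the Jacobian of a weighted curve of positive genus. The following conjecture, posed in \cite{Chan}, says that both obstructions are real and that there is no other.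

\medskip
\noindent\textbf{Conjecture.} \emph{A weighted projective surface $\mathbb{X}$ has a $2$-hereditary tilting bundle if and only if the weighted divisors are rational and $\mathbb{X}$ is almost Fano.}
\medskip

The following results are known, and we quote them without proof.
\begin{itemize}
\item[(K1)] Every weighted projective plane weighted on at most $3$ lines has a $2$-hereditary tilting bundle.
\item[(K2)] The Hirzebruch surface $\mathbb{F}_2$, which is almost Fano but not Fano, has one.
\item[(K3)] If $(X,\Delta)$ has one, then $-(K_X+\Delta)$ is nef and $(K_X+\Delta)^2\ge0$.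
\item[(K4)] Every Fano surface $X$ with $K_X^2\ge3$ has one.
\end{itemize}
By (K2), ``almost Fano'' cannot be strengthened to ``Fano''. Only (K3) enters our proofs.

\subsection{Results}

One half of the conjecture holds.

\begin{theorem}\label{thm:A}
If $\mathbb{X}$ has a $2$-hereditary tilting bundle, then all weighted divisors are rational and $\mathbb{X}$ is almost Fano.
\end{theorem}

The other half fails, even for Fano weighted projective planes.

\begin{theorem}\label{thm:B}
Let $L_1,L_2,L_3\subset\mathbb{P}^2$ be the coordinate lines $X_i=0$, with weights $p_i\ge1$, where $p_i=1$ means that $L_i$ is not a weighted divisor. Let $D=\{Q=0\}$ be a smooth curve of degree $e\in\{1,2\}$ with weight $q\ge2$, such that the weighted divisors form an SNC divisor. Put $P=p_1p_2p_3q$. Assume that $p_1,p_2,p_3,q$ are pairwise coprime, that $\gcd(q,e)=1$, and that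
\begin{equation}\label{eq:num}
\frac1{p_1}+\frac1{p_2}+\frac1{p_3}+\frac eq=e+\frac1P .
\end{equation}
Then $-(K_X+\Delta)$ is ample and the weighted divisors are rational, but $\mathbb{X}$ has no $2$-hereditary tilting bundle.
\end{theorem}

\begin{proposition}\label{prop:C}
Up to order, the solutions of the conditions in Theorem~\ref{thm:B} are exactly:
\begin{itemize}
\item $e=1$ (four general lines): weights $(2,3,7,41)$ and $(2,3,11,13)$;
\item $e=2$ (two lines and a conic, $p_3=1$), written $(p_1,p_2;q)$: $(2,3;11)$, $(2,9;5)$, $(4,11;3)$, $(5,7;3)$.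
\end{itemize}
All six occur. Each case with $e=2$ contains infinitely many pairwise non-isomorphic pairs $(X,\Delta)$.
\end{proposition}

So the conjecture is false, and it fails with one line more than in (K1).

Condition \eqref{eq:num} has a simple meaning. The degree of $-(K_X+\Delta)$ on $\mathbb{P}^2$ is
\begin{equation}\label{eq:degree}
3-\sum_{i=1}^3\Big(1-\frac1{p_i}\Big)-e\Big(1-\frac1q\Big)=\frac1{p_1}+\frac1{p_2}+\frac1{p_3}+\frac eq-e\ \in\ \frac1P\,\mathbb{Z},
\end{equation}
and \eqref{eq:num} says that it equals $1/P$, the least positive value in $\frac1P\mathbb{Z}$. This already proves the ampleness in Theorem~\ref{thm:B}, and lines and smooth conics are rational.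

The proof of non-existence runs as follows. Coprimality presents $\mathbb{X}$ as $[(\operatorname{Spec}R\setminus\{0\})/\mathbb{G}_m]$ for a $\mathbb{Z}$-graded hypersurface ring $R$ of dimension $3$, and \eqref{eq:num} becomes $\omega=\mathcal{O}(-1)$ (Section~\ref{sec:ring}). A $2$-hereditary tilting bundle has $\operatorname{Ext}^1(\mathcal{T},\mathcal{T}\otimes\omega^{i})=0$ for all $i\in\mathbb{Z}$. As the powers of $\omega$ exhaust the twists $\mathcal{O}(n)$, the graded module $M$ of sections of $\mathcal{T}$ satisfies $\operatorname{Ext}^1_R(M,M)=0$. The heart of the paper (Section~\ref{sec:rigid}) shows that $M$ is free; Section~\ref{sec:model} does this first with a polynomial ring in place of $R$, where it takes a few lines. So $\mathcal{T}$ is a sum of line bundles $\mathcal{O}(n)$, and Serre duality allows only one value of $n$, which is too few to generate.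

\section{Root stacks}\label{sec:root}

Let $\sigma_i$ be the section of $\mathcal{O}(D_i)$ with zero locus $D_i$. A map from a scheme $Z$ to the root stack $\mathbb{X}$ is a map $Z\to X$ together with line bundles $N_i$ on $Z$, sections $\tau_i$ of $N_i$, and isomorphisms $N_i^{\otimes p_i}\cong\mathcal{O}(D_i)|_Z$ taking $\tau_i^{p_i}$ to $\sigma_i$. A root of order $1$ changes nothing. Let $\pi\colon\mathbb{X}\to X$ be the coarse map.

At most two weighted divisors pass through a point of $X$. On an affine neighborhood $\operatorname{Spec}B$ that meets only $D_1=\{u=0\}$ and $D_2=\{v=0\}$,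
\begin{equation}\label{eq:chart}
\mathbb{X}=[\operatorname{Spec}B'/\mu_{p_1}\times\mu_{p_2}],\qquad B'=B[s,t]/(s^{p_1}-u,\ t^{p_2}-v),
\end{equation}
where $\mu_{p_1}$ scales $s$ and $\mu_{p_2}$ scales $t$; near a point on one divisor only, omit $t$. The ring $B'$ is regular because the divisor is SNC. Coherent sheaves on this chart are equivariant $B'$-modules, and $\pi_*$ takes invariants. We use the following standard facts.
\begin{itemize}
\item[(R1)] $\mathbb{X}$ is smooth, $\pi_*$ is exact (the characteristic is zero), $\pi_*\mathcal{O}=\mathcal{O}$, and $\pi_*(E\otimes\pi^*G)=\pi_*E\otimes G$ for $G$ locally free on $X$. Hence for bundles $E,E'$ we have $\operatorname{Ext}^j(E,E')=H^j(X,\pi_*(E^\vee\otimes E'))$, which vanishes unless $0\le j\le2$.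
\item[(R2)] The zero locus $\bar D_i$ of $\tau_i$, given by $s=0$ in \eqref{eq:chart} for $i=1$, is a smooth Cartier divisor with $p_i\bar D_i=\pi^*D_i$.
\item[(R3)] The canonical bundle is $\omega=\pi^*\omega_X\otimes\mathcal{O}\big(\sum_i(p_i-1)\bar D_i\big)$, and $-\otimes\omega[2]$ is the Serre functor of $D^b(\mathbb{X})$, so $\operatorname{Ext}^j(E,E')\cong\mathsf{D}\operatorname{Ext}^{2-j}(E',E\otimes\omega)$.
\end{itemize}
If $p$ is a common multiple of the weights, (R2) and (R3) give $\omega^{p}\cong\pi^*\mathcal{O}(p(K_X+\Delta))$.

\section{Twisting by the canonical bundle}\label{sec:twist}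

Apart from (K3) and the finiteness of the global dimension, the $2$-hereditary condition is used only through the next lemma. The definition allows each indecomposable summand $T_a$ of $\mathcal{T}$ and each twist to choose between cohomological degrees $0$ and $2$; the bound on the global dimension removes the choice.

\begin{lemma}\label{lem:vanishing}
Let $\mathcal{T}$ be a $2$-hereditary tilting bundle. Then $\operatorname{Ext}^j(\mathcal{T},\mathcal{T}\otimes\omega^{-i})=0$ unless either $i\ge0$ and $j=0$, or $i<0$ and $j=2$.
\end{lemma}

\begin{proof}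
An equivalence commutes with Serre functors, so $\Phi(E\otimes\omega)\cong\nu_2\Phi(E)$ by (R3). Hence $\Phi(T_a\otimes\omega^{-i})$ is an indecomposable summand of $\nu_2^{-i}\Lambda\in D^{2\mathbb{Z}}(\operatorname{mod}\Lambda)$. Since $D^b(\operatorname{mod}\Lambda)$ is a Krull--Schmidt category, it is a module shifted by an even integer. Its cohomology is $\operatorname{Ext}^*(\mathcal{T},T_a\otimes\omega^{-i})$, which lives in degrees $0,1,2$ by (R1). So it is concentrated in degree $0$ or in degree $2$.

We show by induction on $i\ge0$ that the degree is $0$. For $i=0$ the object is a summand of $\Lambda$. Let $i\ge1$, let $\Phi(T_a\otimes\omega^{-(i-1)})=N_0$ be a module in degree $0$, and suppose $\Phi(T_a\otimes\omega^{-i})=N[-2]$ with $N$ a module. Then $N_0\cong\nu_2(N[-2])=\nu N[-4]$, and Serre duality in $D^b(\operatorname{mod}\Lambda)$ gives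
\[
0\ne N_0=\operatorname{Hom}(\Lambda,\nu N[-4])\cong\mathsf{D}\operatorname{Hom}(N[-4],\Lambda)=\mathsf{D}\operatorname{Ext}^4_\Lambda(N,\Lambda),
\]
which contradicts $\operatorname{gl.dim}\Lambda\le2$.

For $i<0$, (R3) gives $\operatorname{Ext}^j(\mathcal{T},\mathcal{T}\otimes\omega^{-i})\cong\mathsf{D}\operatorname{Ext}^{2-j}(\mathcal{T},\mathcal{T}\otimes\omega^{-(-i-1)})$ with $-i-1\ge0$, and this vanishes for $j\ne2$ by the case already proved.
\end{proof}

The vanishing of $\operatorname{Ext}^2$ limits how summands of $\mathcal{T}$ can be related by $\omega$.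

\begin{corollary}\label{cor:orbit}
Let $\mathcal{T}$ be a $2$-hereditary tilting bundle, $E\ne0$ a bundle and $s\ge1$. Then $E$ and $E\otimes\omega^{-s}$ are not both direct summands of $\mathcal{T}$. In particular $\omega^s\not\cong\mathcal{O}$ for all $s\ge1$.
\end{corollary}

\begin{proof}
Put $E'=E\otimes\omega^{-s}$. If both are summands, then
\[
\operatorname{Ext}^2(E',E\otimes\omega^{-(s-1)})=\operatorname{Ext}^2(E',E'\otimes\omega)\cong\mathsf{D}\operatorname{End}E'\ne0
\]
is a summand of $\operatorname{Ext}^2(\mathcal{T},\mathcal{T}\otimes\omega^{-(s-1)})$, which is zero by Lemma~\ref{lem:vanishing}. For the last claim take $E=\mathcal{T}$.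
\end{proof}

\begin{example}\label{ex:P2}
On $\mathbb{P}^2$ without weights, $\omega=\mathcal{O}(-3)$. For $\mathcal{T}=\mathcal{O}\oplus\mathcal{O}(1)\oplus\mathcal{O}(2)$ the groups in Lemma~\ref{lem:vanishing} are sums of $H^j(\mathcal{O}(c+3i))$ with $|c|\le2$. Here $H^1$ always vanishes, $H^2$ vanishes for $i\ge0$ as $c+3i\ge-2$, and $H^0$ vanishes for $i<0$ as $c+3i\le-1$; this is the pattern of the lemma. Corollary~\ref{cor:orbit} allows one line bundle from each residue class modulo $3$, and $3$ is the rank of $K_0(\mathbb{P}^2)$, so there is just enough room. If $\omega=\mathcal{O}(-1)$, there is room for a single $\mathcal{O}(n)$.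
\end{example}

\section{Necessity: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $\mathcal{T}$ be a $2$-hereditary tilting bundle and $K_0(\mathbb{X})$ the Grothendieck group of $D^b(\mathbb{X})$. Since $\Lambda$ has finite global dimension, every object of $D^b(\operatorname{mod}\Lambda)$ is isomorphic to a bounded complex of finitely generated projectives, and the indecomposable projectives are the $\Phi(T_a)$. So the finitely many classes $[T_a]$ generate $K_0(\mathbb{X})$.

\subsection{The weighted divisors are rational}

Let $D=D_1$, let $\iota\colon\bar D=\bar D_1\hookrightarrow\mathbb{X}$ be the inclusion and $\rho\colon\bar D\to D$ the coarse map. We show that $K_0(D)$ is a direct summand of $K_0(\mathbb{X})$. For an unweighted curve, pushing forward and restricting back multiplies a class by $1-[\mathcal{O}(-D)|_D]$, which loses information. On a weighted curve the stabilizer kills the second term.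

As $D$ is a smooth curve, $K_0(D)$ is also the Grothendieck group of vector bundles $G$ on $D$. Define
\[
\alpha\colon K_0(D)\to K_0(\mathbb{X}),\ [G]\mapsto[\iota_*\rho^*G],\qquad
\beta\colon K_0(\mathbb{X})\to K_0(D),\ [E]\mapsto[\rho_*\mathbf{L}\iota^*E].
\]
The resolution $0\to\mathcal{O}(-\bar D)\to\mathcal{O}\to\iota_*\mathcal{O}_{\bar D}\to0$ shows that $\mathbf{L}\iota^*$ preserves boundedness, and $\rho_*$ is exact, so $\beta$ is well defined. Tensoring the resolution with $\iota_*\rho^*G$ gives a two-term complex with zero differential, so $\mathbf{L}\iota^*\iota_*\rho^*G$ has cohomology $\rho^*G$ in degree $0$ and $\rho^*G\otimes C$ in degree $-1$, where $C=\mathcal{O}(-\bar D)|_{\bar D}$. By the projection formula,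
\[
\beta\alpha[G]=[G\otimes\rho_*\mathcal{O}_{\bar D}]-[G\otimes\rho_*C].
\]
In the chart \eqref{eq:chart}, $\mathcal{O}_{\bar D}$ is $B'/(s)$, with invariants $B/(u)$, so $\rho_*\mathcal{O}_{\bar D}=\mathcal{O}_D$. The sheaf $C$ is $sB'/s^2B'=s\cdot B'/(s)$. The group $\mu_{p_1}$ acts trivially on $B'/(s)$ and on $s$ by a character that is nontrivial because $p_1\ge2$, so $\rho_*C=0$. Thus $\beta\alpha=\operatorname{id}$, and $K_0(D)$ is finitely generated.

Now $K_0(D)\cong\mathbb{Z}\oplus\operatorname{Pic}D$ by rank and determinant. If $D$ had positive genus, this group would contain the group $\operatorname{Pic}^0D$ of $k$-points of a nonzero abelian variety, which is nonzero and divisible. A finitely generated abelian group has no such subgroup. Hence $D\cong\mathbb{P}^1$.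

\subsection{The surface is almost Fano}

By (K3), $-(K_X+\Delta)$ is nef with $(K_X+\Delta)^2\ge0$, and a nef divisor on a surface is big exactly when its self-intersection is positive. So we must exclude $(K_X+\Delta)^2=0$. This case is not vacuous: four general lines in $\mathbb{P}^2$ with weights $(4,4,4,4)$ have $\deg(K_X+\Delta)=-3+4\cdot\frac34=0$. There $\omega^4\cong\mathcal{O}$, and Corollary~\ref{cor:orbit} applies. We show that the general case reduces to this situation.

Suppose $(K_X+\Delta)^2=0$. Let $p$ be the least common multiple of the weights ($p=1$ if there are none) and $B=-p(K_X+\Delta)$, an integral divisor with $B^2=0$ and $\omega^{-p}\cong\pi^*\mathcal{O}(B)$. Write $\chi(E,E')=\sum_j(-1)^j\dim\operatorname{Ext}^j(E,E')$; it is bilinear on $K_0(\mathbb{X})$. Riemann--Roch for a coherent sheaf $F$ of rank $r$ on $X$ reads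
\begin{equation}\label{eq:RR}
\chi(X,F(jB))=\chi(X,F)+j\,B\cdot\Big(c_1(F)-\frac r2K_X\Big)+\frac{r}{2}\,j^2B^2 .
\end{equation}

\emph{Step 1: $\chi(E,E'\otimes\omega^{-pj})$ does not depend on $j\in\mathbb{Z}$.} By (R1), $\chi(T_a,T_b\otimes\omega^{-pj})=\chi(X,F(jB))$ with $F=\pi_*(T_a^\vee\otimes T_b)$. By \eqref{eq:RR} and $B^2=0$ this is a polynomial of degree at most $1$ in $j$. By Lemma~\ref{lem:vanishing} only even $\operatorname{Ext}$ groups contribute, so it is nonnegative for all $j\in\mathbb{Z}$, and hence constant. The claim follows because the $[T_a]$ generate $K_0(\mathbb{X})$.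

\emph{Step 2: $B$ is numerically trivial.} Let $H$ be ample, $E=\mathcal{O}$ and $E'=\pi^*\mathcal{O}(mH)$. Step~1 and \eqref{eq:RR} with $F=\mathcal{O}(mH)$ give $mH\cdot B-\frac12K_X\cdot B=0$ for every $m\in\mathbb{Z}$, so $H\cdot B=0$. By the Hodge index theorem the intersection form is negative definite on $H^\perp$ modulo numerical equivalence, so $B^2=0$ forces $B\equiv0$.

\emph{Step 3: $B$ is linearly trivial.} In characteristic zero the trace divided by the rank splits $\mathcal{O}$ off $\mathcal{T}^\vee\otimes\mathcal{T}$. So Lemma~\ref{lem:vanishing} gives $H^i(X,\mathcal{O}(jB))=H^i(\mathbb{X},\omega^{-pj})=0$ for $i>0$ and $j\ge0$. Taking $j=1$ and $j=0$ and using \eqref{eq:RR} with $B\equiv0$,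
\[
h^0(\mathcal{O}(B))=\chi(\mathcal{O}(B))=\chi(\mathcal{O}_X)=h^0(\mathcal{O}_X)=1 .
\]
So $B$ is linearly equivalent to an effective divisor $B'$ with $H\cdot B'=0$, which forces $B'=0$.

Thus $\omega^p\cong\mathcal{O}$, contradicting Corollary~\ref{cor:orbit}. Theorem~\ref{thm:A} is proved. \qed

\section{Bundles rigid in every twist: the model case}\label{sec:model}

We turn to Theorem~\ref{thm:B} and first set up the passage from bundles to modules. Let $R=\bigoplus_{n\ge0}R_n$ be a finitely generated commutative graded $k$-algebra with $R_0=k$. Let $\mathfrak{m}=R_{>0}$, $U=\operatorname{Spec}R\setminus\{\mathfrak{m}\}$ and $\mathbb{Y}=[U/\mathbb{G}_m]$. Let $\operatorname{gr}R$ be the category of finitely generated graded modules with maps of degree $0$, and $N(n)_m=N_{n+m}$. Coherent sheaves on $\mathbb{Y}$ are $\mathbb{G}_m$-equivariant coherent sheaves on $U$, and the exact functor $N\mapsto\widetilde N$ identifies $\operatorname{coh}\mathbb{Y}$ with the quotient of $\operatorname{gr}R$ by the modules of finite length. Put $\mathcal{O}(n)=\widetilde{R(n)}$ and $\Gamma_*(E)=\bigoplus_nH^0(\mathbb{Y},E(n))=\Gamma(U,E)$.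 Depth is taken with respect to $\mathfrak{m}$. For $N,N'\in\operatorname{gr}R$ we recall:
\begin{itemize}
\item[(G1)] (Nakayama) $\mathfrak{m}N\ne N$ if $N\ne0$. Projective objects of $\operatorname{gr}R$ are free, and $N$ has a minimal graded free resolution, one whose matrices have entries in $\mathfrak{m}$; its length is $\operatorname{pd}_RN$.
\item[(G2)] The ungraded $\operatorname{Ext}$ is $\operatorname{Ext}^j_R(N,N')=\bigoplus_{i}\operatorname{Ext}^j_{\operatorname{gr}R}(N,N'(i))$.
\item[(G3)] The natural map $N\to\Gamma_*(\widetilde N)$ has kernel $H^0_{\mathfrak{m}}(N)$ and cokernel $H^1_{\mathfrak{m}}(N)$, so it is bijective if and only if $\operatorname{depth}N\ge2$.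
\item[(G4)] (Auslander--Buchsbaum) If $S$ is a positively graded polynomial ring in $n$ variables and $0\ne N\in\operatorname{gr}S$, then $\operatorname{pd}_SN=n-\operatorname{depth}N$.
\end{itemize}
We call $M$ \emph{rigid} if $\operatorname{Ext}^1_R(M,M)=0$. By (G2) this is a condition on all twists at once.

\begin{lemma}\label{lem:module}
Assume $\operatorname{depth}R\ge2$ and let $E$ be a vector bundle on $\mathbb{Y}$. Then $M=\Gamma_*(E)$ is finitely generated, $\operatorname{depth}M\ge2$ and $\widetilde M\cong E$. If $\operatorname{Ext}^1(E,E(i))=0$ for all $i\in\mathbb{Z}$, then $M$ is rigid.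
\end{lemma}

\begin{proof}
Write $E=\widetilde N$ with $N\in\operatorname{gr}R$ and let $N^*=\operatorname{Hom}_R(N,R)$. The map $N\to N^{**}$ is an isomorphism on $U$, where $N$ is locally free. Dualizing a free presentation of $N^*$ shows that $N^{**}$ is the kernel of a map of free modules, so it has depth at least $2$. By (G3), $M=N^{**}$, which gives the first three claims.

Let $0\to M(i)\to Z\to M\to0$ be an extension in $\operatorname{gr}R$. The sequence of sheaves $0\to E(i)\to\widetilde Z\to E\to0$ splits. A retraction $\widetilde Z\to E(i)$ induces $Z\to\Gamma_*(\widetilde Z)\to\Gamma_*(E(i))=M(i)$, whose restriction to $M(i)$ is the identity. So the extension splits, and (G2) gives the claim.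
\end{proof}

\begin{lemma}\label{lem:top}
Let $N,N'\in\operatorname{gr}R$ be nonzero with $r=\operatorname{pd}_RN<\infty$. Then $\operatorname{Ext}^r_R(N,N')\ne0$. In particular, a rigid module of projective dimension at most $1$ is free. The first statement also holds for finitely generated modules over a noetherian local ring.
\end{lemma}

\begin{proof}
Let $P_\bullet$ be the minimal resolution of $N$, with $P_r\ne0$ and $P_{-1}=0$. Then $\operatorname{Ext}^r_R(N,N')$ is the cokernel of $\operatorname{Hom}(P_{r-1},N')\to\operatorname{Hom}(P_r,N')$. The target is a nonzero sum of shifts of $N'$ and the image lies in $\mathfrak{m}\operatorname{Hom}(P_r,N')$, so the cokernel is nonzero by Nakayama's lemma. The local case is word for word the same.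
\end{proof}

\begin{example}[The model case]\label{ex:model}
Let $R=A=k[X_1,X_2,X_3]$ with the standard grading, so $\mathbb{Y}=\mathbb{P}^2$. \emph{A vector bundle $E$ on $\mathbb{P}^2$ with $\operatorname{Ext}^1(E,E(i))=0$ for all $i\in\mathbb{Z}$ is a direct sum of line bundles.} Indeed, $M=\Gamma_*(E)$ is rigid of depth at least $2$ by Lemma~\ref{lem:module}, so $\operatorname{pd}_AM\le3-2=1$ by (G4), and $M$ is free by Lemma~\ref{lem:top}.

To see the obstruction, take the tangent bundle. The Euler sequence and $H^1(\mathcal{O}(n))=0$ give a minimal resolution $0\to A\to A(1)^3\to M\to0$, with first map $(X_1,X_2,X_3)$. So $\operatorname{Ext}^1_A(M,M)$ is the cokernel of $M(-1)^3\to M$, $(m_i)\mapsto\sum X_im_i$, namely $M/\mathfrak{m}M=k^3$ in degree $-1$. On $\mathbb{P}^2$, Lemma~\ref{lem:vanishing} controls only the twists $i\in3\mathbb{Z}$, and does not see this group.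
\end{example}

To exploit the argument we need a surface on which the powers of $\omega$ give all twists. A polynomial ring will not do: for three lines with pairwise coprime weights the construction of the next section yields $R=k[x_1,x_2,x_3]$ with $\deg x_i=w_i=p_1p_2p_3/p_i$, and (R3) gives $\omega=\mathcal{O}(-w_1-w_2-w_3)$ with $w_1+w_2+w_3\ge3$. A fourth weighted curve adds a variable and an equation, and the degree of the equation can bring $\omega$ up to $\mathcal{O}(-1)$. The price is that modules over the hypersurface ring can have infinite projective dimension.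

\section{The graded ring of the weighted plane}\label{sec:ring}

Let $\mathbb{X}$ be as in Theorem~\ref{thm:B}. Put $w_i=P/p_i$ for $i\le3$, $w_4=eP/q=e\,p_1p_2p_3$ and $d=eP$. Let $S=k[x_1,\dots,x_4]$ with $\deg x_i=w_i$, and
\[
f=x_4^q-Q(x_1^{p_1},x_2^{p_2},x_3^{p_3}),\qquad R=S/(f).
\]
The polynomial $f$ is homogeneous of degree $d$, and $R$ is Cohen--Macaulay of dimension $3$. For four general lines one can rescale so that $Q=X_1+X_2+X_3$; with weights $(2,3,11,13)$ we get $d=P=858$, $(w_i)=(429,286,78,66)$ and $f=x_4^{13}-x_1^2-x_2^3-x_3^{11}$.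

\begin{lemma}\label{lem:presentation}
With $U=\operatorname{Spec}R\setminus\{\mathfrak{m}\}$ we have $\mathbb{X}\cong[U/\mathbb{G}_m]$, the scheme $U$ is smooth, and $\omega\cong\mathcal{O}(-1)$.
\end{lemma}

\begin{proof}
Write $\mathbb{P}^2=[(\mathbb{A}^3\setminus0)/\mathbb{G}_m]$, with $\lambda\in\mathbb{G}_m$ scaling $X_i$ by $\lambda$ and $Q$ by $\lambda^e$. Trivializing the line bundles in the definition of the root stack turns each root into a new coordinate $x_i$, scaled by a new scalar $\mu_i$. So $\mathbb{X}=[U'/G]$ with
\begin{align*}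
U'&=\{(X,x):X\in\mathbb{A}^3\setminus0,\ x_i^{p_i}=X_i\ (i\le3),\ x_4^q=Q(X)\},\\
G&=\{(\lambda,\mu_1,\dots,\mu_4)\in\mathbb{G}_m^5:\mu_i^{p_i}=\lambda\ (i\le3),\ \mu_4^q=\lambda^e\}.
\end{align*}
Eliminating $X$ identifies $U'$ with the part of $\{f=0\}$ where $(x_1,x_2,x_3)\ne0$. This is $U$, since $x_1=x_2=x_3=0$ and $f=0$ force $x_4=0$.

The character group $L$ of $G$ has generators $\vec x_1,\dots,\vec x_4,\vec c$, the coordinates $\mu_i$ and $\lambda$, and relations $p_i\vec x_i=\vec c$ $(i\le3)$, $q\vec x_4=e\vec c$. The relation matrix
\[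
\begin{pmatrix}p_1&0&0&0&-1\\0&p_2&0&0&-1\\0&0&p_3&0&-1\\0&0&0&q&-e\end{pmatrix}
\]
has rank $4$, and deleting one column at a time gives the maximal minors $\pm w_1,\dots,\pm w_4,\pm P$. By the Smith normal form, $L$ has rank $1$ and its torsion subgroup has order the greatest common divisor of these minors. Pairwise coprimality gives $\gcd(p_2p_3,p_1p_3,p_1p_2)=1$, so $\gcd(w_1,w_2,w_3)=q$, and $\gcd(q,w_4)=\gcd(q,e\,p_1p_2p_3)=1$. Hence $L\cong\mathbb{Z}$. The homomorphism $L\to\mathbb{Z}$ with $\vec x_i\mapsto w_i$, $\vec c\mapsto P$ respects the relations and is onto because $\gcd(w_1,\dots,w_4)=1$, so it is an isomorphism. Thus $\mathbb{G}_m\cong G$ by $t\mapsto(t^P,t^{w_1},\dots,t^{w_4})$, and the action on $U$ is the one given by the grading.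

The map $U\to\mathbb{X}$ is a $G$-torsor and $\mathbb{X}$ is smooth by (R1), so $U$ is smooth. Since $X_i$ has degree $P$, we have $\pi^*\mathcal{O}_{\mathbb{P}^2}(1)=\mathcal{O}(P)$, and the root divisors are the zero loci of the sections $x_i$ of $\mathcal{O}(w_i)$. By (R3), $\omega=\mathcal{O}(m)$ with
\[
m=-3P+\sum_{i\le3}(p_i-1)\frac P{p_i}+(q-1)\frac{eP}q=P\Big(e-\sum_{i\le3}\frac1{p_i}-\frac eq\Big)=-1
\]
by \eqref{eq:num}.
\end{proof}

In the example, $m=d-\sum w_i=858-859$. The second property of $R$ that we need reflects the fact that every irreducible curve in $\mathbb{P}^2$ is given by one equation and every point by two.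

\begin{lemma}\label{lem:primes}
Let $\mathfrak{p}\subset R$ be a homogeneous prime and $c=3-\dim R/\mathfrak{p}$. Then there are homogeneous $z_1,\dots,z_c\in\mathfrak{p}$ with $\sqrt{(z_1,\dots,z_c)}=\mathfrak{p}$.
\end{lemma}

\begin{proof}
For $\mathfrak{p}=\mathfrak{m}$ take $x_1,x_2,x_3$; then $x_4^q\in(x_1,x_2,x_3)$. Let $\mathfrak{p}\ne\mathfrak{m}$, and consider on $k$-points the map $\varphi\colon U\to\mathbb{A}^3\setminus0\to\mathbb{P}^2$, $(X,x)\mapsto[X]$.

Each fiber of $\varphi$ is one $G$-orbit. Indeed, let $(X,x)$ and $(X',x')$ satisfy $X'=\lambda X$. For $i\le 3$, if $x_i\ne0$ put $\mu_i=x_i'/x_i$, so that $\mu_i^{p_i}=X_i'/X_i=\lambda$; if $x_i=0$ then $x_i'=0$, and we take any $p_i$-th root of $\lambda$. Choose $\mu_4$ in the same way, using $Q(X')=\lambda^eQ(X)$. Then $(\lambda,\mu)\in G$ carries the first point to the second.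

The set $Z=V(\mathfrak{p})\cap U$ is closed, irreducible of dimension $3-c$, and stable under $\mathbb{G}_m=G$, so $Z=\varphi^{-1}(\varphi(Z))$. The map $U\to\mathbb{A}^3\setminus0$ is finite, so the image of $Z$ is closed, irreducible of dimension $3-c$, and stable under scaling. It is therefore the punctured cone over an irreducible closed set $W=\varphi(Z)\subset\mathbb{P}^2$ of dimension $2-c$. This $W$ is the common zero set of $c$ forms in $X_1,X_2,X_3$: none for the plane, one for a curve, two linear forms for a point. Substituting $X_i=x_i^{p_i}$ gives homogeneous $z_1,\dots,z_c\in R$ with $V(z_1,\dots,z_c)\cap U=\varphi^{-1}(W)=Z$. Both $V(z_1,\dots,z_c)$ and $V(\mathfrak{p})$ contain the vertex, so they are equal, and the Nullstellensatz finishes the proof.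
\end{proof}

\section{Rigid modules over a three-dimensional hypersurface}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
Let $S=k[x_1,\dots,x_4]$ be positively graded, $f\ne0$ homogeneous of degree $d>0$, and $R=S/(f)$. Assume:
\begin{itemize}
\item[(a)] $R_{\mathfrak{q}}$ is regular for every prime $\mathfrak{q}\ne\mathfrak{m}$;
\item[(b)] every homogeneous prime $\mathfrak{p}$ is the radical of an ideal generated by $3-\dim R/\mathfrak{p}$ homogeneous elements.
\end{itemize}
Then every rigid $M\in\operatorname{gr}R$ of depth at least $2$ is free.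
\end{proposition}

By Lemma~\ref{lem:top} it suffices to prove $\operatorname{pd}_RM\le1$, and (G4) is not available over $R$. We write $M$ as a quotient $Y/F$ with $F$ free and $Y$ of depth $3$; over a polynomial ring in three variables such a $Y$ would be free. Over $R$ we prove that $Y$ is free using rigidity. Let $M\ne0$. We use the change of rings isomorphism $\operatorname{Ext}^i_R(N,R)\cong\operatorname{Ext}^{i+1}_S(N,S)$, valid up to a shift of degree for every $R$-module $N$ and $i\ge0$ because $f$ is a nonzero divisor of $S$.

\subsection{A maximal Cohen--Macaulay cover}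

\begin{lemma}\label{lem:cover}
There is an exact sequence $0\to F\to Y\to M\to0$ in $\operatorname{gr}R$ with $F$ free, $\operatorname{Ext}^i_R(Y,R)=0$ for all $i\ge1$, $\operatorname{pd}_SY\le1$, and $Y$ rigid.
\end{lemma}

\begin{proof}
By (G4), $\operatorname{pd}_SM\le4-2=2$, so $\operatorname{Ext}^i_R(M,R)\cong\operatorname{Ext}^{i+1}_S(M,S)=0$ for $i\ge2$. Only $\operatorname{Ext}^1_R(M,R)$ is left, and we kill it by a universal extension. Choose homogeneous generators $\xi_j\in\operatorname{Ext}^1_{\operatorname{gr}R}(M,R(a_j))$, $1\le j\le s$, of the $R$-module $\operatorname{Ext}^1_R(M,R)$. Let $F=\bigoplus_jR(a_j)$ and let $Y$ be the extension with class $(\xi_j)\in\operatorname{Ext}^1_{\operatorname{gr}R}(M,F)$. In the exact sequence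
\[
\operatorname{Hom}(F,R)\xrightarrow{\ \delta\ }\operatorname{Ext}^1_R(M,R)\to\operatorname{Ext}^1_R(Y,R)\to\operatorname{Ext}^1_R(F,R)=0
\]
the $R$-linear map $\delta$ sends the $j$-th projection to $\xi_j$, so it is onto and $\operatorname{Ext}^1_R(Y,R)=0$. For $i\ge2$, $\operatorname{Ext}^i_R(Y,R)\cong\operatorname{Ext}^i_R(M,R)=0$. Hence $\operatorname{Ext}^j_S(Y,S)=0$ for $j\ge2$, and Lemma~\ref{lem:top} over $S$ gives $\operatorname{pd}_SY\le1$.

For rigidity, the exact sequences
\begin{gather*}
0=\operatorname{Ext}^1_R(Y,F)\to\operatorname{Ext}^1_R(Y,Y)\to\operatorname{Ext}^1_R(Y,M),\\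
0=\operatorname{Ext}^1_R(M,M)\to\operatorname{Ext}^1_R(Y,M)\to\operatorname{Ext}^1_R(F,M)=0
\end{gather*}
give $\operatorname{Ext}^1_R(Y,M)=0$ and then $\operatorname{Ext}^1_R(Y,Y)=0$.
\end{proof}

By (G4), $Y$ has depth $3$: it is a maximal Cohen--Macaulay module.

\subsection{Periodicity}

Let $0\to G_1\to G_0\to Y\to0$ be a graded free resolution over $S$, and $\bar G_j=G_j/fG_j$. Computing with $0\to S(-d)\xrightarrow{f}S\to R\to0$ and using $fY=0$, we get $\operatorname{Tor}_1^S(Y,R)=\ker(f\colon Y(-d)\to Y)=Y(-d)$. So tensoring the resolution with $R$ gives an exact sequence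
\begin{equation}\label{eq:four}
0\to Y(-d)\xrightarrow{\ \eta\ }\bar G_1\xrightarrow{\ a\ }\bar G_0\xrightarrow{\ \varepsilon\ }Y\to0 .
\end{equation}
Put $b=\eta\varepsilon\colon\bar G_0(-d)\to\bar G_1$. Then $\operatorname{im}b=\ker a$ and $\ker b=\operatorname{im}a$, so that, forgetting the grading,
\begin{equation}\label{eq:periodic}
P_\bullet\colon\quad\cdots\xrightarrow{\ b\ }\bar G_1\xrightarrow{\ a\ }\bar G_0\xrightarrow{\ b\ }\bar G_1\xrightarrow{\ a\ }\bar G_0
\end{equation}
is a free resolution of $Y$ whose differentials $\partial_i\colon P_i\to P_{i-1}$ satisfy $\partial_{i+2}=\partial_i$ for $i\ge1$. For $i\ge1$ the group $\operatorname{Ext}^i_R(Y,N)=H^i(\operatorname{Hom}(P_\bullet,N))$ depends only on $\partial_i$ and $\partial_{i+1}$. Hence $\operatorname{Ext}^{i+2}_R(Y,N)=\operatorname{Ext}^i_R(Y,N)$ for $i\ge1$, and the long exact sequence of $\operatorname{Ext}_R(Y,-)$ for a short exact sequence, connecting maps included, is $2$-periodic from degree $1$ on.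

\begin{lemma}\label{lem:ext2}
If $\operatorname{Ext}^2_R(Y,Y)=0$, then $Y$ is free.
\end{lemma}

\begin{proof}
Let $\Omega=\ker\varepsilon$. Dimension shifting gives $\operatorname{Ext}^1_R(\Omega,Y)\cong\operatorname{Ext}^2_R(Y,Y)=0$, so the sequence $0\to Y(-d)\to\bar G_1\to\Omega\to0$ from \eqref{eq:four} splits. Then $Y$ is projective, and free by (G1).
\end{proof}

We know that $\operatorname{Ext}^1_R(Y,Y)$ vanishes and need $\operatorname{Ext}^2_R(Y,Y)$ to vanish. Periodicity relates degrees of the same parity only, so a further input must compare even with odd. The natural quantity is the Euler characteristic of the periodic complex. To define it we use (a): for a prime $\mathfrak{q}\ne\mathfrak{m}$ the module $Y_{\mathfrak{q}}$ has finite projective dimension over the regular ring $R_{\mathfrak{q}}$ and $\operatorname{Ext}^i(Y_{\mathfrak{q}},R_{\mathfrak{q}})=0$ for $i\ge1$, so it is free by the local case of Lemma~\ref{lem:top}. Thus for $N\in\operatorname{gr}R$ and $i\ge1$ the finitely generated module $\operatorname{Ext}^i_R(Y,N)$ is supported at $\mathfrak{m}$, and $e^i(N)=\dim_k\operatorname{Ext}^i_R(Y,N)$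 is finite. The \emph{Herbrand difference} is
\[
h(N)=e^2(N)-e^1(N)=e^2(N)-e^3(N).
\]
It does not vanish for every hypersurface satisfying (a).

\begin{example}\label{ex:quadric}
Let $f=xw-yz$ in $S=k[x,y,z,w]$, the cone over a smooth quadric surface, so (a) holds and $R$ is a domain. Let
\[
A=\begin{pmatrix}x&y\\z&w\end{pmatrix},\qquad B=\begin{pmatrix}w&-y\\-z&x\end{pmatrix},\qquad AB=BA=f\cdot I,
\]
and let $Y$ be the cokernel of $A$ on $S^2$, which is killed by $f$ and has $\operatorname{pd}_SY=1$, so depth $3$. If $Av=fu=ABu$ over $S$, then $v=Bu$; so $\ker A=\operatorname{im}B$ on $R^2$, and likewise with $A,B$ exchanged or transposed. Hence \eqref{eq:periodic} has $a=A$, $b=B$, and $\operatorname{Ext}^i_R(Y,R)=0$ for $i\ge1$. Let $N=R/(y,w)=k[x,z]$. On $N^2$ the transposes act by $A^{T}(u,v)=(xu+zv,0)$ and $B^{T}(u,v)=(-zv,xv)$, so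
\[
\operatorname{Ext}^1_R(Y,N)=\frac{\ker B^{T}}{\operatorname{im}A^{T}}=N/(x,z)=k,\qquad
\operatorname{Ext}^2_R(Y,N)=\frac{\ker A^{T}}{\operatorname{im}B^{T}}=0,
\]
and $h(N)=-1$. Up to shift $Y\cong\operatorname{im}B=\ker A\subset R^2$. The first coordinate maps this onto the ideal $(y,w)$, and injectively, since $A(0,v)=0$ gives $yv=0$. From $0\to Y\to R\to N\to0$ we get $\operatorname{Ext}^2_R(Y,Y)\cong\operatorname{Ext}^1_R(Y,N)=k$ and $\operatorname{Ext}^1_R(Y,Y)=\operatorname{Ext}^3_R(Y,Y)\cong\operatorname{Ext}^2_R(Y,N)=0$. So $Y$ is rigid and not free. Here (b) fails: $(y,w)$ defines a line of self-intersection $0$ on the quadric, so no multiple of it is the zero divisor of a form.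
\end{example}

\subsection{The Herbrand difference vanishes}

\begin{lemma}\label{lem:additive}
The function $h$ is additive on short exact sequences in $\operatorname{gr}R$, invariant under shifts, and zero on modules with a finite graded free resolution.
\end{lemma}

\begin{proof}
Let $0\to N'\to N\to N''\to0$ be exact, and let $\rho_i$ be the rank of the connecting map $\delta_i\colon\operatorname{Ext}^i_R(Y,N'')\to\operatorname{Ext}^{i+1}_R(Y,N')$. For $i\ge2$ the exact sequence
\[
0\to\operatorname{im}\delta_{i-1}\to\operatorname{Ext}^i_R(Y,N')\to\operatorname{Ext}^i_R(Y,N)\to\operatorname{Ext}^i_R(Y,N'')\to\operatorname{im}\delta_i\to0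
\]
gives $e^i(N')-e^i(N)+e^i(N'')=\rho_{i-1}+\rho_i$. Subtracting the case $i=3$ from the case $i=2$ yields $h(N')-h(N)+h(N'')=\rho_1-\rho_3$, which is $0$ by periodicity. Invariance under shifts holds because $\operatorname{Ext}_R$ is ungraded. Finally $h(R)=0$ by Lemma~\ref{lem:cover}, so $h$ vanishes on free modules, and by additivity on modules with a finite free resolution.
\end{proof}

\begin{lemma}\label{lem:hzero}
Under hypothesis \textup{(b)}, $h(N)=0$ for all $N\in\operatorname{gr}R$.
\end{lemma}

\begin{proof}
Every $N\in\operatorname{gr}R$ has a finite filtration by graded submodules with factors $(R/\mathfrak{p})(n)$, $\mathfrak{p}$ a homogeneous prime. By Lemma~\ref{lem:additive} it suffices to prove $h(R/\mathfrak{p})=0$, and we use induction on $\dim R/\mathfrak{p}=3-c$. The module $R/\mathfrak{p}$ need not have a finite free resolution, so we replace it by one with the same support that does. Let $z=(z_1,\dots,z_c)$ be as in (b). Since $\dim R/(z)=3-c$ and $R$ is Cohen--Macaulay of dimension $3$, the sequence $z$ is regular, so the Koszul complex is a finite free resolution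 of $R/(z)$ and $h(R/(z))=0$. Take a filtration of $R/(z)$ as above. Each prime $\mathfrak{p}'$ that occurs contains $(z)$, hence $\mathfrak{p}$. If $\mathfrak{p}'\ne\mathfrak{p}$, then $\dim R/\mathfrak{p}'<\dim R/\mathfrak{p}$ and $h(R/\mathfrak{p}')=0$ by induction; for $\mathfrak{p}=\mathfrak{m}$ there is no such prime. Localizing at $\mathfrak{p}$ shows that $\mathfrak{p}$ occurs $m\ge1$ times, where $m$ is the length of $(R/(z))_{\mathfrak{p}}\ne0$. Thus $0=h(R/(z))=m\,h(R/\mathfrak{p})$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]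
By Lemmas~\ref{lem:hzero} and~\ref{lem:cover}, $e^2(Y)=e^1(Y)+h(Y)=0$. So $Y$ is free by Lemma~\ref{lem:ext2}, the sequence $0\to F\to Y\to M\to0$ shows $\operatorname{pd}_RM\le1$, and $M$ is free by Lemma~\ref{lem:top}.
\end{proof}

\section{Non-existence: proof of Theorem~\ref{thm:B}}\label{sec:B}

Ampleness and rationality were proved after \eqref{eq:degree}. Suppose $\mathcal{T}$ is a $2$-hereditary tilting bundle on $\mathbb{X}=[U/\mathbb{G}_m]$. Since $\omega^{-i}=\mathcal{O}(i)$ by Lemma~\ref{lem:presentation}, Lemma~\ref{lem:vanishing} gives $\operatorname{Ext}^1(\mathcal{T},\mathcal{T}(i))=0$ for all $i\in\mathbb{Z}$. By Lemma~\ref{lem:module}, $M=\Gamma_*(\mathcal{T})$ is a rigid module of depth at least $2$ with $\widetilde M\cong\mathcal{T}$. Hypotheses (a) and (b) of Proposition~\ref{prop:rigid} hold by Lemmas~\ref{lem:presentation} and~\ref{lem:primes}. So $M$ is free and $\mathcal{T}\cong\bigoplus_a\mathcal{O}(n_a)$.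

If $n_1<n_2$ both occur, then $\mathcal{O}(n_2)=\mathcal{O}(n_1)\otimes\omega^{-(n_2-n_1)}$, contradicting Corollary~\ref{cor:orbit}. So $\mathcal{T}\cong\mathcal{O}(n)^r$. As $\operatorname{End}\mathcal{O}(n)=H^0(\mathbb{X},\mathcal{O})=k$, the algebra $\Lambda$ is the matrix algebra $M_r(k)$, and every object of $D^b(\operatorname{mod}\Lambda)$ is a direct sum of shifts of the simple module $\Phi(\mathcal{O}(n))$. Hence every object of $D^b(\mathbb{X})$ is a direct sum of shifts of $\mathcal{O}(n)$, and every coherent sheaf is a direct sum of copies of $\mathcal{O}(n)$. This is false for the skyscraper sheaf at a point outside the weighted divisors. \qed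

\begin{remark}
The hypotheses enter as follows. The SNC condition makes $U$ smooth, hence $h$ finite. Coprimality identifies $G$ with $\mathbb{G}_m$; if it fails, a prime divides all the minors in the proof of Lemma~\ref{lem:presentation}, so $L$ has torsion and is not generated by the single character that defines $\omega$. Condition \eqref{eq:num} is used twice, to obtain rigidity in all twists and to leave a single line bundle. The shape of the configuration, three coordinate lines and one more curve, makes $R$ a hypersurface, hence resolutions periodic. That $X=\mathbb{P}^2$ gives (b). The bound $e\le2$ is used only for the rationality of $D$.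
\end{remark}

\section{The numerical condition: proof of Proposition~\ref{prop:C}}\label{sec:C}

\subsection{Four lines ($e=1$)}
If some $p_i$ is $1$, say $p_3=1$, then \eqref{eq:num} reads $\frac1{p_1}+\frac1{p_2}+\frac1q=\frac1{p_1p_2q}$, which is impossible since $\frac1q\ge\frac1{p_1p_2q}$. So the weights are four pairwise coprime, hence distinct, integers $2\le a<b<c<d$ with $\frac1a+\frac1b+\frac1c+\frac1d=1+\frac1{abcd}$. If $a\ge3$, the left side is at most $\frac13+\frac14+\frac15+\frac16=\frac{57}{60}<1$. So $a=2$ and $b,c,d$ are odd. If $b\ge5$, the left side is at most $\frac12+\frac15+\frac17+\frac19=\frac{601}{630}<1$. So $b=3$, and multiplying by $6cd$ gives $6c+6d=cd+1$, that is, $(c-6)(d-6)=35$. Since $d>c\ge5$, both factors are positive, and $35=1\cdot35=5\cdot7$ gives $(c,d)=(7,41)$ or $(11,13)$. In both cases the four weights are distinct primes. Four lines form an SNC divisor exactly when no three are concurrent; then any three can be taken as coordinate lines, so both solutions occur.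

\subsection{Two lines and a conic ($e=2$)}
Now $q\ge3$ is odd and $\sum_i\frac1{p_i}>2-\frac2q\ge\frac43$. If all $p_i\ge2$, they are distinct and $\sum_i\frac1{p_i}\le\frac12+\frac13+\frac14<\frac43$. So we may take $p_3=1$, and with $\{p_1,p_2\}=\{a,b\}$, $a\le b$, condition \eqref{eq:num} becomes
\[
\frac1a+\frac1b+\frac2q=1+\frac1{abq}.
\]
If $a=1$, multiplying by $bq$ gives $q+2b=1$, which is impossible. So $2\le a<b$.

If $q=3$, multiplying by $3ab$ gives $3a+3b=ab+1$, that is, $(a-3)(b-3)=8$. As $b\ge3$, both factors are positive, and $(a,b)=(4,11)$ or $(5,7)$.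

If $q\ge5$, then $\frac1a+\frac1b>\frac35>\frac13+\frac14$, so $a=2$. Multiplying by $2bq$ gives $2q+4b=bq+1$, that is, $(b-2)(q-4)=7$ with both factors positive, and $(b,q)=(3,11)$ or $(9,5)$.

The triples $(4,11,3)$, $(5,7,3)$, $(2,3,11)$, $(2,9,5)$ are pairwise coprime with $q$ odd.

\subsection{Existence and moduli for $e=2$}
Fix a smooth conic $D\cong\mathbb{P}^1$ and $\lambda\in k\setminus\{0,1\}$. Let $L_1$ be the line through the points $0,\infty$ of $D$ and $L_2$ the line through $1,\lambda$. Each $L_i$ meets $D$ transversally in exactly these two points, so $L_1\cap L_2\notin D$ and $L_1+L_2+D$ is SNC. With any third line not through $L_1\cap L_2$ as $L_3$, we are in the setting of Theorem~\ref{thm:B}. The three weights are distinct, so an isomorphism between the pairs $(X,\Delta)$ for $\lambda$ and for $\lambda'$ matches $L_1$, $L_2$ and $D$ separately. It induces an automorphism of $\mathbb{P}^1$ that preserves $\{0,\infty\}$ and sends $\{1,\lambda\}$ to $\{1,\lambda'\}$. Such an automorphism is $z\mapsto\gamma z$ or $z\mapsto\gamma/z$, and it preserves the ratio of the two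 points up to inversion; so $\lambda'\in\{\lambda,\lambda^{-1}\}$. As $k$ is infinite, there are infinitely many isomorphism classes. \qed

\begin{thebibliography}{1}

\bibitem{Chan}
Daniel Chan, \emph{2-hereditary algebras and almost Fano weighted surfaces}, arXiv:1604.06141 (2016).

\end{thebibliography}
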